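# Interleaved Mathias reals and the gap between $\mathfrak h_\omega$ and $\min_n\mathfrak h_n$

## 1. The forcing $R_n$: one sequence threading $n$ sets

Fix $1\le n<\omega$. We write $A\subseteq^*B$ if $A\setminus B$ is finite, and $[\omega]^\omega$ for the set of infinite subsets of $\omega$. For tuples, $B\subseteq A$ always means coordinatewise inclusion. We put $\max\emptyset=-1$.

**Definition (the forcing $R_n$).** A condition is a pair $(s,A)$, where $s$ is a finite strictly increasing sequence of natural numbers, $A=(A_i)_{i<n}\in([\omega]^\omega)^n$, and every entry of $s$ is below every element of $\bigcup_{i<n}A_i$. Let $T(s,A)$ be the set of finite strictly increasing sequences $t\supseteq s$ with $t(j)\in A_{j\bmod n}$ for all $|s|\le j<|t|$. We order by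
$$(t,B)\le(s,A)\iff t\in T(s,A)\text{ and }B\subseteq A .$$

For $n=1$ this is Mathias forcing. For $n=2$ take $s=(2,5)$, $A_0=\{6,8,10,\dots\}$, $A_1=\{7,9,11,\dots\}$. Then $(2,5,8,11)\in T(s,A)$, since position $2$ must be filled from $A_0$ and position $3$ from $A_1$. But $(2,5,7)\notin T(s,A)$.

The order is transitive: if $(u,C)\le(t,B)\le(s,A)$, then the entries of $u$ beyond $t$ come from the correct $B_i\subseteq A_i$ and those of $t$ beyond $s$ from the correct $A_i$, so $u\in T(s,A)$.

Put $A|t=(A_i\setminus(\max t+1))_{i<n}$; so $A|\emptyset=A$. If $t\in T(s,A)$, then $(t,A|t)$ is a condition and $(t,A|t)\le(s,A)$. If $(t,C)\in R_n$ and $C\subseteq A$, then $C\subseteq A|t$, because all elements of the $C_i$ exceed $\max t$.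

Let $G$ be $R_n$-generic over $V$. First coordinates of members of $G$ are pairwise comparable, since a common extension extends both. Each $(s,A)$ has the extension $(s^\frown l,A|s^\frown l)$ for any $l\in A_{|s|\bmod n}$. Hence
$$m=\bigcup\{s:(s,A)\in G\}$$
is an infinite strictly increasing sequence. We cut it into $n$ infinite sets
$$m^i=\{m(j):j\equiv i \bmod n\}\qquad(i<n).$$

Suppose $(s,A)\in G$. Two facts will be used constantly:
$$m(j)\in A_{j\bmod n}\ \text{ for all } j\ge|s|,\quad\text{in particular } m^i\subseteq^*A_i; \tag{1}$$
$$\text{if } s\subseteq t\subseteq m \text{ and } t \text{ is finite, then } (t,A|t)\in G. \tag{2}$$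
For (1), take $(u,C)\in G$ below $(s,A)$ with $|u|>j$; then $u\subseteq m$ and $u\in T(s,A)$. For (2), take $(u,C)\in G$ below $(s,A)$ with $|u|\ge|t|$. Then $t\subseteq u$, and the entries of $u$ beyond $t$ lie in the right $A_{j\bmod n}$ and exceed $\max t$. Also $C\subseteq A|u\subseteq A|t$. So $(u,C)\le(t,A|t)$, and the latter is in $G$.

Now the property for which $R_n$ is built. Let $Q_n$ be $([\omega]^\omega)^n$ with the coordinatewise order $\subseteq^*$; "open" means downward closed.

**Generic points.** *If $D\in V$ is open dense in $Q_n^V$, then*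
$$\text{there is } A\in D \text{ with } m^i\subseteq^*A_i \text{ for all } i<n. \tag{3}$$
*In particular, for every $i<n$ and $X\in P(\omega)\cap V$,*
$$m^i\subseteq^*X\quad\text{or}\quad m^i\cap X\text{ is finite}. \tag{4}$$

*Proof.* Given $(s,A)$, choose $A'\in D$ with $A'\le A$ and put $A''_i=A'_i\cap A_i$. These sets are infinite since $A'_i\subseteq^*A_i$, and $A''\in D$ since $A''\le A'$. So $(s,A'')\le(s,A)$ is a condition, and by (1) it forces $m^i\subseteq^*A''_i$. By genericity (3) holds. For (4) apply (3) to $D=\{A:A_i\subseteq^*X\text{ or }A_i\cap X\text{ finite}\}$, which is open, and dense because one of $A_i\cap X$, $A_i\setminus X$ is infinite. $\square$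

So $R_n$ adds, in one step, a point $(m^i)_{i<n}$ of the new $Q_n$ that lies below a member of every ground model open dense set. This makes it a tool for making intersections of many open dense subsets of $Q_n$ dense. The theme of these notes is the other side: $R_n$ does this for $n$ coordinates and, in a precise sense, not for $n+1$.

## 2. Distributivity numbers of the powers of $([\omega]^\omega,\subseteq^*)$

**Definition (distributivity number).** For a partial order $P$, $\mathfrak h(P)$ is the least cardinal $\kappa$ such that some family of $\kappa$ open dense subsets of $P$ has an intersection that is not dense in $P$.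

For example, let $P=2^{<\omega}$ ordered by reverse extension. Finitely many open dense sets have dense intersection in any order. The sets $\{s:|s|\ge r\}$, $r<\omega$, are open dense with empty intersection. So $\mathfrak h(2^{<\omega})=\omega$.

For $1\le k\le\omega$ let $Q_k=([\omega]^\omega,\subseteq^*)^k$ be the full product with the coordinatewise order, and $\mathfrak h_k=\mathfrak h(Q_k)$. Thus $\mathfrak h_1=\mathfrak h$. For $k=\omega$, $x\le y$ means $x_i\subseteq^*y_i$ for all $i<\omega$, with no uniformity in $i$.

**Basic inequalities.**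

- $\omega_1\le\mathfrak h_k$. The order $Q_k$ is $\sigma$-closed: in each coordinate, a $\subseteq^*$-descending $\omega$-sequence has an infinite pseudo-intersection. So below any point we can meet countably many open dense sets one after another and take a lower bound.
- $\mathfrak h_k\le\mathfrak h_l$ for $l\le k$. If $D$ is open dense in $Q_l$, then $\{x\in Q_k:x\restriction l\in D\}$ is open dense in $Q_k$, and a family whose intersection is not dense in $Q_l$ pulls back to one whose intersection is not dense in $Q_k$.
- $\mathfrak h\le\mathfrak c$ (Balcar–Pelant–Simon). For $X\in[\omega]^\omega$ let $D_X=\{A:X\not\subseteq^*A\}$. It is open. It is dense: if $X\subseteq^*A$, split $X\cap A$ into two infinite halves and pass from $A$ to one of them. No $A$ lies in all $D_X$, since $A\notin D_A$.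

So $\omega_1\le\mathfrak h_\omega\le\dots\le\mathfrak h_{n+1}\le\mathfrak h_n\le\dots\le\mathfrak h_1\le\mathfrak c$. Shelah and Spinas: for each $n\ge1$ it is consistent that $\mathfrak h_{n+1}<\mathfrak h_n$, the model depending on $n$. A non-increasing sequence of cardinals is eventually constant, so $\min\{\mathfrak h_n:1\le n<\omega\}$ is its final value. Balcar, Doucha and Hrušák ("Base Tree Property", arXiv:1211.3350 (2012)) ask: does ZFC prove $\mathfrak h_\omega=\min\{\mathfrak h_n:1\le n<\omega\}$?

Three easy models all satisfy the equality. Under CH all the numbers are $\omega_1$.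

In the model obtained by adding $\omega_2$ Cohen reals $c_\xi\subseteq\omega$ to a model of CH, $\mathfrak c=\omega_2$ and all the numbers are again $\omega_1$. Indeed an infinite $x\subseteq\omega$ in the extension lies in $V[\langle c_\eta:\eta\in I\rangle]$ for a countable $I$. If $\xi\in\omega_1\setminus I$, then $c_\xi$ is Cohen over that model, so $x\cap c_\xi$ and $x\setminus c_\xi$ are infinite. Hence the open dense sets $\{A:A\subseteq^*c_\xi\text{ or }A\cap c_\xi\text{ finite}\}$, $\xi<\omega_1$, have empty intersection, and $\mathfrak h_1=\omega_1$.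

Under $\mathrm{MA}+\mathfrak c=\omega_2$ all the numbers are $\omega_2$. By $\mathfrak t=\omega_2$, descending sequences of length $<\omega_2$ in $Q_\omega$ have lower bounds, coordinate by coordinate. So below any point we can meet $\omega_1$ open dense sets along a descending sequence and take a lower bound, whence $\mathfrak h_\omega\ge\omega_2$, while $\mathfrak h_1\le\mathfrak c=\omega_2$.

The answer is that the equality is not provable. Write $S^2_1=\{\alpha<\omega_2:\mathrm{cf}(\alpha)=\omega_1\}$.

**Theorem 1.** Let $V\models$ CH, let $\emptyset\ne E\subseteq\{1,2,3,\dots\}$, and let $S^2_1=\bigsqcup_{n\in E}S_n$ with every $S_n$ stationary in $\omega_2$. There is a proper $\aleph_2$-c.c. forcing $P$ such that in $V^P$: $\mathfrak c=\omega_2$;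

* (A) $\mathfrak h_n=\omega_2$ for all $n\in E$ (hence $\mathfrak h_k=\omega_2$ whenever $k\le n$ for some $n\in E$);
* (B) if $1\le k\le\omega$ and $k>n$ for all $n\in E$, then $\mathfrak h_k=\omega_1$.

Partitions as required exist by Solovay's theorem. With $E=\{1,2,3,\dots\}$ and $k=\omega$ in (B) we get a model of
$$\mathfrak h_\omega=\omega_1<\omega_2=\mathfrak c=\mathfrak h_n\quad\text{for all }1\le n<\omega .$$
So the negation of the equality is consistent; together with the CH case, the equality is independent of ZFC.

**Theorem 2.** Every non-increasing pattern $\mathfrak h_1\ge\mathfrak h_2\ge\dots\ge\mathfrak h_\omega$ with values in $\{\omega_1,\omega_2\}$ is realized in some model of $\mathfrak c=\omega_2$.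

**Theorem 3.** In the model of Theorem 1, let $n\in E$ and let $k<\omega$ satisfy $1\le k\le n'$ for some $n'\in E$. Then $Q_k$ adds no new $\omega_1$-sequences, and it preserves the stationarity of $S_n$ iff $k\le n$.

**Definition (Laver property).** An extension $M\subseteq N$ has the *Laver property* if whenever $f\in\omega^\omega\cap N$ is bounded by some $g\in\omega^\omega\cap M$, there is $S\in M$ with $|S(j)|\le2^j$ and $f(j)\in S(j)$ for all $j$.

An extension that fails it: let $f\in\prod_j\{0,\dots,2^j\}$ be generic for finite initial segments. Given $S\in M$ with $|S(j)|\le2^j$, every finite segment can be prolonged by a value in $\{0,\dots,2^j\}\setminus S(j)$. So $f(j)\notin S(j)$ for some $j$.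

**Standard facts.**

* (F1) Countable support (CS) iterations of proper forcings are proper. If CH holds and a CS iteration of length $\le\omega_2$ has iterands forced to be proper of size $\le\aleph_1$, it has the $\aleph_2$-c.c., and its initial stages of length $<\omega_2$ force CH (Shelah, *Proper and Improper Forcing*, Ch. III; Abraham, *Proper Forcing*, Handbook of Set Theory).
* (F2) For $\alpha<\omega_2$, $V[G_{\omega_2}]$ is an extension of $V[G_\alpha]$ by (a forcing equivalent to) the CS iteration of the remaining iterands (same sources).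
* (F3) The Laver property is preserved by CS iterations of proper forcings (Shelah, same book, Ch. VI; Bartoszyński–Judah, *Set Theory*, Section 6.3).

Recall also that $\sigma$-closed forcings and c.c.c. forcings are proper, and that two-step iterations of proper forcings are proper.

## 3. Which iterand at which stage, and what one stage can do

Iterate for $\omega_2$ steps with countable support over a model of CH. Suppose $\omega_1$ open dense subsets of $Q_n$ are given in the final model. For almost every stage $\alpha$ of cofinality $\omega_1$, their traces on $V[G_\alpha]$ will belong to $V[G_\alpha]$ and be open dense in $Q_n^{V[G_\alpha]}$ (proved in Section 8). If the iterand at such an $\alpha$ is $R_n$, then by (3) it adds a point in all of them. This gives $\mathfrak h_n\ge\omega_2$, provided $R_n$ is used at stationarily many $\alpha\in S^2_1$.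

The first two choices of iterands that come to mind do not separate $\mathfrak h_\omega$ from the minimum.

Use one fixed $R_n$ at every stage. This is the case $E=\{n\}$, $S_n=S^2_1$. By (A) and (B), $\mathfrak h_n=\omega_2$ but already $\mathfrak h_{n+1}=\omega_1$. So $\mathfrak h_\omega=\omega_1=\min_n\mathfrak h_n$.

Serve all coordinates at once: fix $g:\omega\to\omega$ taking every value infinitely often, and use pairs $(s,A)$ with $A\in([\omega]^\omega)^\omega$ and $t(j)\in A_{g(j)}$. The proof of (3) works word for word for $m^i=\{m(j):g(j)=i\}$, $i<\omega$, and open dense $D\subseteq Q_\omega$. If the iteration has the properties needed for the lower bound argument, that argument now gives $\mathfrak h_\omega\ge\omega_2$, which is too much.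

What is wanted is a finite number of coordinates at each stage, with every finite number occurring stationarily often in $S^2_1$. This is what the partition $S^2_1=\bigsqcup_{n\in E}S_n$ provides. The lower bounds (A) then follow as indicated. The upper bound (B) needs a converse to (3): one stage $R_n$ does not serve $k>n$ coordinates, not even with the help of everything that is added later.

Let us test this by hand for $n=1$, $k=2$, with $m$ the Mathias real over $V$. By (4), $U=\{X\in P(\omega)\cap V:m\subseteq^*X\}$ is an ultrafilter on $P(\omega)\cap V$. Can we make from $m$ a pair $(x_0,x_1)$ lying below a member of every open dense $D\in V$ of $Q_2^V$?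

Split $m$: let $x_0=\{m(2j):j<\omega\}$ and $x_1=\{m(2j+1):j<\omega\}$. For an infinite $x\subseteq\omega$ put $F_x=\{X\in P(\omega)\cap V:x\subseteq^*X\}$. Both $F_{x_0}$ and $F_{x_1}$ are proper filters containing the ultrafilter $U$, so they equal $U$. If $(x_0,x_1)\le(y_0,y_1)\in Q_2^V$, then $y_0,y_1\in U$ and $y_0\cap y_1$ is infinite. So $(x_0,x_1)$ is not below any member of the open dense set $\{y:y_0\cap y_1\text{ finite}\}$.

This suggests a counting argument: any good point $(x_i)_{i<k}$ determines ultrafilters $F_{x_i}$. If each of these were one of the $n$ ultrafilters given by the $m^i$, two coordinates would share an ultrafilter by the pigeonhole principle, and we would have a contradiction as above. The argument breaks exactly at "one of the $n$ ultrafilters". Take $x_0=m$ and $x_1=\{m(j)+1:j<\omega\}$. Then $F_{x_1}$ is an ultrafilter on $P(\omega)\cap V$, namely $\{X:\{z:z+1\in X\}\in U\}$. It is different from $U$, because exactly one of the two filters contains the set of even numbers. Likewise $\{2m(j):j<\omega\}$ gives an ultrafilter, and so do many other sets.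

All these examples are close to $m$ once we allow ourselves to blur by a ground model interval partition. So we weaken "equal ultrafilters" to "equal after blurring", and we use dense sets that keep two coordinates apart even after blurring twice. For the pair $(m,m+1)$ this works already when all points at distance $\le1$ are blurred together. If $(m,m+1)\le(y_0,y_1)$, then the set of points at distance $\le2$ from $y_0$ contains almost all of $m+1$. So does $y_1$. Hence $(m,m+1)$ is not below any $y$ for which the sets of points at distance $\le2$ from $y_0$ and from $y_1$ are almost disjoint.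

What must be proved is that blurring catches every $x$ in the final model with $F_x$ an ultrafilter. The Laver property reduces $x$ to a set $Y\in V[G]$ with few points in each interval $[m(j),m(j+1))$, and a fusion argument on $R_n$ then blurs $Y$ into $\mathrm{ran}(m)$.

## 4. Properness, fusion, pure decision and the Laver property for $R_n$

**Properness.** *This is needed to iterate at all. We show that $R_n$ is forcing equivalent to a $\sigma$-closed forcing followed by a $\sigma$-centered one.* Let $H$ be $Q_n$-generic. If $A,B\in H$, then a common extension $C\in H$ has $C_i\subseteq^*A_i\cap B_i$. So the coordinatewise intersection of $A$ and $B$ is in $Q_n$, lies above $C$, and is in $H$. Let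
$$M(H)=\{(s,A)\in R_n:A\in H\}$$
with the order of $R_n$. Finitely many conditions in $M(H)$ with the same $s$ have a common extension in $M(H)$: intersect the second coordinates. There are countably many $s$, so $M(H)$ is $\sigma$-centered, hence c.c.c. Thus $Q_n*M(\dot H)$ is proper, being $\sigma$-closed followed by c.c.c. Consider
$$e:R_n\to Q_n*M(\dot H),\qquad e(s,A)=(A,(s,A)).$$
We check that $e$ is a dense embedding.

* $e$ preserves order: if $(t,B)\le(s,A)$, then $B\le A$ in $Q_n$ and $(t,B)\le(s,A)$ in $M(\dot H)$.
* If $e(s,A)$ and $e(t,B)$ are compatible, take a common extension and strengthen its first coordinate so that it has the form $(C,(u,D))$ with the second coordinate decided. Then $(u,D)\le(s,A),(t,B)$ in $R_n$.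
* The range is dense. Let $(C,\dot q)$ be given; we may assume that $C$ decides $\dot q=(u,D)$, so $C\Vdash D\in\dot H$. Then $C_i\subseteq^*D_i$ for all $i$. Otherwise replace $C_i$ by the infinite set $C_i\setminus D_i$; the resulting condition forces two members of $\dot H$, itself and $D$, that have disjoint $i$-th coordinates, which is impossible. Put $F_i=C_i\cap D_i$, an infinite set. Then $(u,F)\in R_n$, and $e(u,F)=(F,(u,F))\le(C,(u,D))$.

So $R_n$ is proper. $\square$

**Lemma 1 (fusion).** Let $(s,A)\in R_n$. For every finite strictly increasing $t\supseteq s$ let $\mathcal D_t$ be a family of tuples $C$ with $(t,C)\in R_n$, such that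

* (a) if $C'\subseteq C\in\mathcal D_t$ and $C'\in([\omega]^\omega)^n$, then $C'\in\mathcal D_t$;
* (b) for every $C\subseteq A$ with $(t,C)\in R_n$ there is $C'\subseteq C$ in $\mathcal D_t$.

Then there is $B\subseteq A$ with $B|t\in\mathcal D_t$ for all $t\in T(s,B)$.

*Proof.* The purpose is to meet infinitely many requirements with one tuple $B$, by fixing its elements one at a time. Take $A^0\subseteq A$ in $\mathcal D_s$, by (b). Given $A^r$, pick $a_r\in A^r_{r\bmod n}$. Then choose $A^{r+1}\subseteq A^r$ with all elements $>a_r$, such that $A^{r+1}\in\mathcal D_t$ for each strictly increasing $t\supseteq s$ whose last entry is $a_r$ and whose other new entries (those beyond $s$) are in $\{a_0,\dots,a_{r-1}\}$. There are finitely many such $t$. We treat them in turn, shrinking by (b), and by (a) later shrinking does no harm. Put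
$$B_i=\{a_r:r\equiv i\bmod n\}.$$
Since $a_0<a_1<\cdots$ and $a_r\in A^r_{r\bmod n}$, we have $B\in([\omega]^\omega)^n$ and $B\subseteq A^0$. So $B|s=B\in\mathcal D_s$ by (a). Let $t\in T(s,B)$, $t\neq s$, $\max t=a_r$. Then
$$B_i\setminus(a_r+1)=\{a_q:q>r,\ q\equiv i\bmod n\}\subseteq A^{r+1}_i,$$
because $a_q\in A^q_i\subseteq A^{r+1}_i$. So $B|t\subseteq A^{r+1}\in\mathcal D_t$, and $B|t\in\mathcal D_t$ by (a). $\square$

**Lemma 2 (pure decision).** For $(s,A)\in R_n$ and a sentence $\varphi$ of the forcing language there is $B\subseteq A$ such that $(s,B)$ decides $\varphi$. Hence if $(s,A)\Vdash\dot y\in K$ with $K\in V$ finite, some $(s,B)$ with $B\subseteq A$ decides $\dot y$.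

*Proof.* **Step 1.** *Arrange that if any shrinking at $t$ decides $\varphi$, then no shrinking is needed.* Let $\mathcal D^1_t$ be the set of $C$ with $(t,C)\in R_n$ such that $(t,C)$ decides $\varphi$, or no $(t,C')$ with $C'\subseteq C$ decides $\varphi$. Each alternative passes to smaller $C$, so (a) holds. For (b), given $C$: if some $(t,C')$ with $C'\subseteq C$ decides $\varphi$ use $C'$, and otherwise $C$ itself. Let $B^1\subseteq A$ be given by Lemma 1. For $t\in T(s,B^1)$ let $c(t)=+,-,?$ according as $(t,B^1|t)$ forces $\varphi$, forces $\neg\varphi$, or does not decide $\varphi$. By the choice of $B^1$: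
$$\text{if some } (t,C) \text{ with } C\subseteq B^1|t \text{ decides } \varphi, \text{ then } c(t)\ne{?}. \tag{5}$$

**Step 2.** *Make the color of $t^\frown l$ independent of $l$.* Apply Lemma 1 below $(s,B^1)$ to these families: for $t\in T(s,B^1)$, all $C\subseteq B^1|t$ with $(t,C)\in R_n$ such that $c(t^\frown l)$ is constant for $l\in C_{|t|\bmod n}$ (note that $t^\frown l\in T(s,B^1)$); for other $t$, all $C$ with $(t,C)\in R_n$. Condition (a) is clear. For (b), three colors on an infinite set have an infinite monochromatic subset, so we shrink the coordinate $C_{|t|\bmod n}$. This gives $B\subseteq B^1$.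

**Step 3.** *Show that $(s,B)$ decides $\varphi$.* Suppose not. Then $c(s)={?}$, since $(s,B)\le(s,B^1)$. We show $c(t)={?}$ for all $t\in T(s,B)$ by induction on $|t|$. Let $c(t)={?}$, and let $v$ be the constant value of $c(t^\frown l)$ for $l\in B_{|t|\bmod n}$, $l>\max t$. Suppose $v=+$. Every extension of $(t,B|t)$ has a further extension $(u,C)$ with $|u|>|t|$. With $l=u(|t|)$, this lies below $(t^\frown l,B^1|t^\frown l)$, which forces $\varphi$. So $(t,B|t)\Vdash\varphi$, and by (5) $c(t)\ne{?}$, a contradiction. In the same way $v\ne-$. So $v={?}$, which is the induction step.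

But some $(u,C)\le(s,B)$ decides $\varphi$. Here $u\in T(s,B)$ and $C\subseteq B^1|u$, so $c(u)\ne{?}$ by (5). This is a contradiction.

For the last statement, decide the sentences $\dot y=z$, $z\in K$, one after another. $\square$

**Lemma 3.** Extensions by $R_n$ have the Laver property.

*Proof.* Let $(s,A)\Vdash\dot f(j)\le g(j)$ for all $j$, where $g\in V$. We find $B\subseteq A$ and $S\in V$ such that $(s,B)$ forces that $S$ is as required; by density this suffices.

By Lemma 2 choose $A^0\subseteq A$ such that $(s,A^0)$ decides $\dot f(0)$. Given $A^r$, choose $a_r\in A^r_{r\bmod n}$. Then choose $A^{r+1}\subseteq A^r$ with all elements $>a_r$ such that for each $t\in T(s,A)$ with all new entries in $\{a_0,\dots,a_r\}$, $(t,A^{r+1})$ decides $\dot f(r+1)$. There are at most $2^{r+1}$ such $t$, since $t$ is determined by its set of new entries. For each of them we shrink by Lemma 2, which applies because $\dot f(r+1)$ is forced to lie in the finite set $\{0,\dots,g(r+1)\}$. Let $S(0)$ contain the decided value of $\dot f(0)$ only, and let $S(r+1)$ be the set of the values of $\dot f(r+1)$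 decided by these $(t,A^{r+1})$. Then $|S(j)|\le2^j$. Let $B_i=\{a_r:r\equiv i\bmod n\}$; so $B\subseteq A^0\subseteq A$.

Clearly $(s,B)\Vdash\dot f(0)\in S(0)$. Let $(u,C)\le(s,B)$ decide $\dot f(r+1)$, and shrink $C$ so that all its elements are above $a_r$. Let $t$ be the initial segment of $u$ consisting of $s$ and the new entries $\le a_r$. These new entries are among $a_0,\dots,a_r$, and $t\in T(s,A)$. Every later entry $u(j)$ lies in $B_{j\bmod n}$ and exceeds $a_r$. So it is some $a_q$ with $q>r$, $q\equiv j\bmod n$, and lies in $A^{r+1}_{j\bmod n}$. For the same reason $C\subseteq A^{r+1}$. So $(u,C)\le(t,A^{r+1})$, and the value decided by $(u,C)$ is in $S(r+1)$. $\square$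

## 5. Blurring along interval partitions

**Definition (interval partitions and $N_L$).** An *interval partition* is $L=(L_r)_{r<\omega}$ with $L_r=[e_r,e_{r+1})$ and $0=e_0<e_1<\cdots$. For $Z\subseteq\omega$ let
$$N_L(Z)=\bigcup\{L_q:\exists r\ (|q-r|\le1\text{ and }L_r\cap Z\ne\emptyset)\}.$$

So $N_L(Z)$ consists of the intervals met by $Z$ and their neighbors. If $L_r=\{r\}$ for all $r$, then $N_L(Z)$ is the set of points at distance $\le1$ from $Z$. If $e_r=2^{r-1}$ for $r\ge1$, then $2z\in N_L(\{z\})$ for all $z$: for $z\in[2^{r-1},2^r)$ the number $2z$ lies in the next interval.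

We have $Z\subseteq N_L(Z)$. The operation $N_L$ is monotone, preserves arbitrary unions, and maps finite sets to finite sets; hence $Z\subseteq^*Z'$ implies $N_L(Z)\subseteq^*N_L(Z')$. It is symmetric: $y\in N_L(\{z\})\iff z\in N_L(\{y\})$.

**Complements.** *For every $X\subseteq\omega$,*
$$N_L(\omega\setminus N_L(X))\cap X=\emptyset. \tag{6}$$
If $y\in X$ and $y\in N_L(\{z\})$ with $z\notin N_L(X)$, then $z\in N_L(\{y\})\subseteq N_L(X)$ by symmetry, a contradiction.

**Two partitions.** *For interval partitions $L,L'$ there is an interval partition $L''$ with*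
$$N_L(Z)\cup N_{L'}(Z)\subseteq N_{L''}(Z)\quad\text{for all }Z\subseteq\omega. \tag{7}$$
Put $e''_0=0$ and choose $e''_{r+1}>e''_r$ above all elements of $N_L(\{b\})\cup N_{L'}(\{b\})$ for all $b<e''_r$. Let $b\in L''_r$ and $c\in N_L(\{b\})$. Since $b<e''_{r+1}$, we get $c<e''_{r+2}$. If $r\ge1$ and $c<e''_{r-1}$, then $b\in N_L(\{c\})$ gives $b<e''_r$, a contradiction. So $c\in L''_{r-1}\cup L''_r\cup L''_{r+1}$ (without the first set if $r=0$), that is, $c\in N_{L''}(\{b\})$. The same argument works for $L'$, and (7) follows by taking unions over $b\in Z$.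

**Separation sets.** For $i<k\le\omega$, $X\subseteq\omega$, respectively $i<j<k$ and an interval partition $L$, let
$$D_{i,X}=\{x\in Q_k:x_i\subseteq^*X\text{ or }x_i\cap X\text{ finite}\},$$
$$D_{i,j,L}=\{x\in Q_k:N_LN_L(x_i)\cap N_LN_L(x_j)\text{ finite}\}.$$
Membership in these sets is absolute between models containing $x$ and the parameter. *They are open dense in $Q_k$.* They are open since $N_L$ preserves $\subseteq^*$. $D_{i,X}$ is dense because $x_i\cap X$ or $x_i\setminus X$ is infinite. For $D_{i,j,L}$, thin $x_i$ and $x_j$ to infinite sets $\{u_0,u_1,\dots\}$ and $\{v_0,v_1,\dots\}$ with $u_0<v_0<u_1<v_1<\cdots$, such that the indices of the $L$-intervals containing consecutive terms differ by at least $5$. Since $N_LN_L(\{u\})$ consists of the intervals with index at distance $\le2$ from that of $u$, the sets $N_LN_L(\{u_0,u_1,\dots\})$ and $N_LN_L(\{v_0,v_1,\dots\})$ are disjoint.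

## 6. Capturing sparse sets near the generic sequence

We now show that a set $Y\in V[G]$ with at most $2^j$ points in each $[m(j),m(j+1))$ is contained, up to a finite set, in a blurring of $\mathrm{ran}(m)$ by a partition from $V$. To see why this is plausible, think of three kinds of points of $Y$ between $m(j)$ and $l=m(j+1)$. A point like $m(j)+5$ stays near $m(j)$. A point like $l-1$ is near $l$. A midpoint $\lfloor(m(j)+l)/2\rfloor$ goes to infinity with $l$. If $e_{r+1}\ge2e_r$ and $m(j)<e_r$, $l\ge e_{r+1}$, then the midpoint is at least $e_r$, so for fast growing $e_r$ it also ends up near $l$. The proof makes this dichotomy, "converges or runs off", exact by compactness of $2^\omega$.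

**Lemma 4 (capturing).** Let $(s,A)\in R_n$, $|s|\ge1$, and let $(s,A)$ force $\dot Y\subseteq\omega$ and $|\dot Y\cap[\dot m(j),\dot m(j+1))|\le2^j$ for all $j$. Then there are $B\subseteq A$ and an interval partition $L\in V$ with $(s,B)\Vdash\dot Y\subseteq^*N_L(\mathrm{ran}\,\dot m)$.

*Proof.* **Step 1.** *Decide $\dot Y$ below the last entry of each $t$.* Apply Lemma 1 to the following families: for $t\in T(s,A)$, those $C\subseteq A|t$ with $(t,C)\in R_n$ such that $(t,C)$ decides $\dot Y\cap\max t$, the part of $\dot Y$ in $[0,\max t)$; for other $t$, all $C$ with $(t,C)\in R_n$. Condition (a) is clear, and (b) holds by Lemma 2, since there are finitely many possible values. We get $B^1\subseteq A$ and, for $t\in T(s,B^1)$, a finite set $Y_t$ with $(t,B^1|t)\Vdash\dot Y\cap\max t=Y_t$.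

For $t\in T(s,B^1)$ and $l\in B^1_{|t|\bmod n}$, $l>\max t$, put
$$Z_{t,l}=Y_{t^\frown l}\cap[\max t,l).$$
The condition $(t^\frown l,B^1|t^\frown l)\le(s,A)$ forces $\dot m(|t|-1)=\max t$, $\dot m(|t|)=l$ and $\dot Y\cap[\max t,l)=Z_{t,l}$. Hence $|Z_{t,l}|\le2^{|t|-1}$.

**Step 2.** *Make $Z_{t,l}$ converge as $l\to\infty$.* Apply Lemma 1 below $(s,B^1)$ to the following families: for $t\in T(s,B^1)$, those $C\subseteq B^1|t$ with $(t,C)\in R_n$ such that the sets $Z_{t,l}$ converge in $2^\omega$ as $l\to\infty$ in $C_{|t|\bmod n}$; for other $t$, all $C$ with $(t,C)\in R_n$. Condition (a) holds since subsequences of convergent sequences converge, and (b) by compactness of $2^\omega$. We get $B\subseteq B^1$ such that for every $t\in T(s,B)$ the sets $Z_{t,l}$ converge pointwise to a set $Z_t$ as $l\to\infty$ in $B_{|t|\bmod n}$. Every finite subset of $Z_t$ is contained in some $Z_{t,l}$, so $|Z_t|\le2^{|t|-1}$. In particular $Z_t$ is finite.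

**Step 3.** *Choose $L$ growing fast enough.* Let $e_0=0$. Only finitely many $t\in T(s,B)$ have $\max t<e_r$, so we can choose $e_{r+1}>e_r$ such that for all these $t$:

* (i) $Z_t\subseteq[0,e_{r+1})$;
* (ii) if $l\in B_{|t|\bmod n}$, $l\ge e_{r+1}$ and $l>\max t$, then $Z_{t,l}\cap[0,e_r)=Z_t\cap[0,e_r)$.

**Step 4.** *Verify.* Let $G\ni(s,B)$ be generic, $j\ge|s|-1$, $t=m\restriction(j+1)$ and $l=m(j+1)$. Then $t\in T(s,B)$ by (1). By (2), $(t^\frown l,B|t^\frown l)\in G$, and it lies below $(t^\frown l,B^1|t^\frown l)$. So $Y\cap[m(j),m(j+1))=Z_{t,l}$. Let $y\in Z_{t,l}$, $m(j)\in L_r$ and $l\in L_q$. Then $r\le q$ and $m(j)\le y<l$.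

* If $q\le r+3$: $y\in L_p$ with $r\le p\le q$, and $p$ is within $1$ of $r$ or of $q$. So $y\in N_L(\{m(j),l\})$.
* If $q\ge r+4$ and $y\ge e_{q-1}$: $y\in L_{q-1}\cup L_q\subseteq N_L(\{l\})$.
* If $q\ge r+4$ and $y<e_{q-1}$: we have $\max t=m(j)<e_{r+1}\le e_{q-1}$ and $l\ge e_q$. So (ii) for $e_{q-1}$ and $e_q$ gives $y\in Z_t$. Since $\max t<e_{r+1}$, (i) gives $y<e_{r+2}$. So $y\in L_r\cup L_{r+1}\subseteq N_L(\{m(j)\})$.

Thus every $y\in Y$ with $y\ge m(|s|-1)$ is in $N_L(\mathrm{ran}\,m)$. $\square$

## 7. One stage serves exactly $n$ coordinates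

In this section $G$ is $R_n$-generic over $V$, and $V^*\supseteq V[G]$ is an extension with the Laver property over $V[G]$. Later $V$ will be an intermediate model $V[G_\alpha]$.

**Lemma 5 (ultrafilters are blurred copies).** Let $x\in[\omega]^\omega\cap V^*$ be such that $F_x=\{X\in P(\omega)\cap V:x\subseteq^*X\}$ is an ultrafilter on $P(\omega)\cap V$. Then there are $i<n$ and an interval partition $L\in V$ such that for all $X\in P(\omega)\cap V$:
$$m^i\subseteq^*X\ \Rightarrow\ N_L(X)\in F_x .$$

*Proof.* **Step 1.** *Thin $x$ so that it can be coded by a bounded function.* Take an infinite $x'\subseteq x$ with no element below $m(0)$ and at most one element in each $[m(j),m(j+1))$. Then $F_{x'}$ is a proper filter containing the ultrafilter $F_x$, so $F_{x'}=F_x$. Let $f(j)=y+1$ if $x'\cap[m(j),m(j+1))=\{y\}$, and $f(j)=0$ if this set is empty. Then $f(j)\le m(j+1)$, and $j\mapsto m(j+1)$ belongs to $V[G]$.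

**Step 2.** *Cover $x'$ by a sparse set in $V[G]$.* By the Laver property take $S\in V[G]$ with $|S(j)|\le2^j$ and $f(j)\in S(j)$ for all $j$. Put
$$Y=\bigcup_j\{y\in[m(j),m(j+1)):y+1\in S(j)\}\in V[G].$$
Then $x'\subseteq Y$, and $|Y\cap[m(j),m(j+1))|\le2^j$ for all $j$.

**Step 3.** *Capture $Y$.* Fix a name $\dot Y$ for $Y$ and a condition in $G$ with nonempty first coordinate that forces $\dot Y\subseteq\omega$ and $|\dot Y\cap[\dot m(j),\dot m(j+1))|\le2^j$ for all $j$. By Lemma 4, the conditions forcing $\dot Y\subseteq^*N_L(\mathrm{ran}\,\dot m)$ for some $L\in V$ are dense below it. So there is $L\in V$ with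
$$x'\subseteq Y\subseteq^*N_L(\mathrm{ran}\,m)=\bigcup_{i<n}N_L(m^i).$$

**Step 4.** *Find one $i$ that works for all $X$.* Suppose that for each $i<n$ there is $X_i\in P(\omega)\cap V$ with $m^i\subseteq^*X_i$ and $N_L(X_i)\notin F_x$. Then $x'\subseteq^*\bigcup_{i<n}N_L(X_i)$. This finite union is in $V$, so it is in $F_{x'}=F_x$. As $F_x$ is an ultrafilter, some $N_L(X_i)\in F_x$, a contradiction. $\square$

For $x=\{m(j)+1:j<\omega\}$ and $n=1$ the lemma holds with $L_r=\{r\}$: if $m\subseteq^*X$, then $x\subseteq^*N_L(X)$.

**Lemma 6 (one stage).** Let $n<k\le\omega$. There is no $x\in Q_k^{V^*}$ with the following property: for every set $D$ of the form $D_{i,X}$ ($i<k$, $X\in P(\omega)\cap V$) or $D_{i,j,L}$ ($i<j<k$, $L\in V$ an interval partition) there is $y\in D\cap V$ with $x\le y$.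

*Proof.* Suppose $x$ is such a point. The sets $D$ are open, so $x$ belongs to all of them.

**Step 1.** *Each coordinate gives an ultrafilter.* Since $x\in D_{i,X}$ for all $X\in P(\omega)\cap V$, each $F_{x_i}$ is an ultrafilter on $P(\omega)\cap V$.

**Step 2.** *Two coordinates are blurred copies of the same $m^e$.* Since $n<k$, the indices $i=0,1,\dots,n$ are coordinates. For each of them Lemma 5 gives $e_i<n$ and $L^i\in V$ such that $m^{e_i}\subseteq^*X$ implies $N_{L^i}(X)\in F_{x_i}$. By the pigeonhole principle there are $i<j\le n$ with $e_i=e_j=:e$. By (7) there is one interval partition $L\in V$ with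
$$m^e\subseteq^*X\ \Rightarrow\ N_L(X)\in F_{x_i}\cap F_{x_j}\qquad(X\in P(\omega)\cap V). \tag{8}$$

**Step 3.** *Contradict separation.* Let $y\in D_{i,j,L}\cap V$ with $x\le y$. So $x_i\subseteq^*y_i$, $x_j\subseteq^*y_j$, and $N_LN_L(y_i)\cap N_LN_L(y_j)$ is finite. By (4) applied to $N_L(y_i)\in V$, one of two cases holds.

If $m^e\subseteq^*N_L(y_i)$, then $x_j\subseteq^*N_LN_L(y_i)$ by (8). Also $x_j\subseteq^*y_j\subseteq N_LN_L(y_j)$. So $x_j$ is finite, a contradiction.

If $m^e\subseteq^*X:=\omega\setminus N_L(y_i)$, then $x_i\subseteq^*N_L(X)$ by (8), and $N_L(X)\cap y_i=\emptyset$ by (6). Since $x_i\subseteq^*y_i$, the set $x_i$ is finite, a contradiction. $\square$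

Step 3 shows why $D_{i,j,L}$ asks for two blurrings: one comes from (8), the other from applying (8) to the already blurred set $N_L(y_i)$. That second blurring is what makes (6) available in the second case.

## 8. Iterating along the partition of $S^2_1$; reflection

Let $V,E,(S_n)_{n\in E}$ be as in Theorem 1. Let $n(\beta)=n$ if $\beta\in S_n$, and $n(\beta)=1$ if $\beta\in\omega_2\setminus S^2_1$. Let $P=P_{\omega_2}$ be the CS iteration whose iterand at stage $\beta<\omega_2$ is $R_{n(\beta)}$ as defined in $V[G_\beta]$. By induction on $\beta<\omega_2$, $V[G_\beta]$ satisfies CH by (F1), so the iterand at stage $\beta$ is proper (Section 4) of size $\aleph_1$. Hence $P$ is proper with the $\aleph_2$-c.c., and $\omega_1$ and $\omega_2$ are preserved. Write $V^*=V[G_{\omega_2}]$ and $m_\alpha$ for the generic sequence added at stage $\alpha$. We identify $P_\gamma$ with the set of conditions with support $\subseteq\gamma$.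

**Reals appear early.** *If $\delta\le\omega_2$ and $\mathrm{cf}(\delta)>\omega$, then*
$$\text{every real of } V[G_\delta] \text{ lies in some } V[G_{\delta'}],\ \delta'<\delta. \tag{9}$$

*Proof.* Let $\dot x$ be a $P_\delta$-name for a real and $p\in P_\delta$. Take a countable elementary submodel $M$ of a large $H(\chi)$ with $\dot x,p,P_\delta\in M$, and an $(M,P_\delta)$-generic $q\le p$. Below $q$ the generic filter meets, inside $M$, the maximal antichains in $M$ deciding the digits of $\dot x$. So $\dot x$ is computed from $G_\delta\cap M$. A condition in $M$ has countable support, which is an element and hence a subset of $M$. So all these supports are contained in $\delta'=\sup\{\xi+1:\xi\in M\cap\delta\}$, and $\delta'<\delta$ because $\mathrm{cf}(\delta)>\omega$. Thus $G_\delta\cap M\in V[G_{\delta'}]$, and $q\Vdash\dot x\in V[G_{\delta'}]$. $\square$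

Elements of $Q_k$, $k\le\omega$, and interval partitions are coded by reals, so (9) applies to them. Since each $V[G_\beta]$, $\beta<\omega_2$, satisfies CH, (9) with $\delta=\omega_2$ gives $\mathfrak c\le\omega_2$ in $V^*$. By (F2), (F3) and Lemma 3,
$$V^* \text{ has the Laver property over } V[G_{\alpha+1}] \text{ for every } \alpha<\omega_2. \tag{10}$$

The next lemma makes the reflection of Section 3 precise. The functions $\dot\delta_\beta$ are only needed for Theorem 3.

**Lemma 7 (reflection).** Let $1\le n<\omega$ and let $p$ force that $\langle\dot D_\beta:\beta<\omega_2\rangle$ are open dense subsets of $Q_n$ and $\dot\delta_\beta:\dot D_\beta\to\omega_2$. There is a club $C\subseteq\omega_2$ in $V$ such that for $\alpha\in C\cap S^2_1$, $p$ forces for all $\beta<\alpha$: $\dot D_\beta\cap V[G_\alpha]$ belongs to $V[G_\alpha]$, is open dense in $Q_n^{V[G_\alpha]}$, and $\dot\delta_\beta$ maps it into $\alpha$.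

*Proof.* **Step 1.** *Bound the stage at which each question is answered.* For $\eta<\omega_2$ let $\langle\tau_{\eta,\zeta}:\zeta<\omega_1\rangle$ be $P_\eta$-names forced to enumerate $Q_n^{V[G_\eta]}$; they exist by CH in $V[G_\eta]$. For $\beta,\eta<\omega_2$ and $\zeta<\omega_1$ choose a maximal antichain $\mathcal A_{\beta,\eta,\zeta}$ below $p$ of conditions deciding "$\tau_{\eta,\zeta}\in\dot D_\beta$". Choose also a name $\sigma_{\beta,\eta,\zeta}$ such that $p$ forces $\sigma_{\beta,\eta,\zeta}\in\dot D_\beta$ and $\sigma_{\beta,\eta,\zeta}\le\tau_{\eta,\zeta}$. By the $\aleph_2$-c.c. the antichain has size $\le\aleph_1$. Supports are countable, so they are all contained in one ordinal below $\omega_2$. By (9) and the $\aleph_2$-c.c. the stage at which $\sigma_{\beta,\eta,\zeta}$ appears has a bound below $\omega_2$, and by the $\aleph_2$-c.c. so has the value $\dot\delta_\beta(\tau_{\eta,\zeta})$. So there is $\gamma=\gamma(\beta,\eta,\zeta)<\omega_2$ such that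
$$\mathcal A_{\beta,\eta,\zeta}\subseteq P_\gamma,\qquad p\Vdash\sigma_{\beta,\eta,\zeta}\in V[G_\gamma],\qquad p\Vdash\text{“if }\tau_{\eta,\zeta}\in\dot D_\beta\text{ then }\dot\delta_\beta(\tau_{\eta,\zeta})<\gamma\text{”}.$$

**Step 2.** *Close off.* Let $C$ be the set of limit $\alpha<\omega_2$ with $\mathrm{supp}(p)\subseteq\alpha$ and $\sup_{\zeta<\omega_1}\gamma(\beta,\eta,\zeta)<\alpha$ for all $\beta,\eta<\alpha$. These suprema are below $\omega_2$, so $C$ is a club.

**Step 3.** *Verify.* Let $\alpha\in C\cap S^2_1$, $\beta<\alpha$ and $p\in G_{\omega_2}$. By (9), $Q_n^{V[G_\alpha]}=\bigcup_{\eta<\alpha}Q_n^{V[G_\eta]}$, so each of its elements is the value of some $\tau_{\eta,\zeta}$ with $\eta<\alpha$. This value is in $D_\beta$ iff the unique element of $\mathcal A_{\beta,\eta,\zeta}\cap G_\alpha$ forces $\tau_{\eta,\zeta}\in\dot D_\beta$. Which elements of the antichains do so is known in $V$, hence $D_\beta\cap V[G_\alpha]\in V[G_\alpha]$. The trace is open because $D_\beta$ is. It is dense because the value of $\sigma_{\beta,\eta,\zeta}$ is in $D_\beta\cap V[G_\alpha]$ and below the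 value of $\tau_{\eta,\zeta}$. The last requirement on $\gamma(\beta,\eta,\zeta)<\alpha$ shows that $\delta_\beta$ maps the trace into $\alpha$. $\square$

**Lemma 8 (points added at stages in $S_n$).** In the situation of Lemma 7, let $n\in E$, $p\Vdash\dot A\in Q_n$, $p'\le p$ and $\alpha_0<\omega_2$. There are $q\le p'$ and $\alpha\in S_n\cap C$ with $\alpha>\alpha_0$ such that $q$ forces: $(m^i_\alpha)_{i<n}\le\dot A$, and for every $\beta<\alpha$ there is $B\in\dot D_\beta\cap V[G_\alpha]$ with $(m^i_\alpha)_{i<n}\le B$. In particular $q$ forces $(m^i_\alpha)_{i<n}\in\dot D_\beta$ for all $\beta<\alpha$.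

*Proof.* By (9), extending $p'$ we may fix $\gamma_0<\omega_2$ and a $P_{\gamma_0}$-name $\dot A'$ with $p'\Vdash\dot A=\dot A'$. Changing $\dot A'$ to $(\omega,\dots,\omega)$ where its value is not in $Q_n$, we may assume that every condition forces $\dot A'\in Q_n^{V[G_{\gamma_0}]}$. As $S_n$ is stationary, pick $\alpha\in S_n\cap C$ above $\alpha_0$, $\gamma_0$ and $\sup\mathrm{supp}(p')$. Since $n(\alpha)=n$, $q=p'\cup\{(\alpha,(\emptyset,\dot A'))\}$ is a condition below $p'$. By (1) it forces $m^i_\alpha\subseteq\dot A_i$ for all $i<n$. By Lemma 7, it forces for each $\beta<\alpha$ that $\dot D_\beta\cap V[G_\alpha]$ is an element of $V[G_\alpha]$ and open dense in $Q_n^{V[G_\alpha]}$. So (3) over $V[G_\alpha]$ gives $B\in\dot D_\beta\cap V[G_\alpha]$ with $m^i_\alpha\subseteq^*B_i$ for all $i<n$. The last statement holds because $\dot D_\beta$ is open. $\square$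

## 9. $\mathfrak h_n=\omega_2$ for $n\in E$

*Proof of Theorem 1 (A).* Let $n\in E$ and let $p$ force that $\langle\dot D_\xi:\xi<\omega_1\rangle$ are open dense in $Q_n$ and $\dot A\in Q_n$. Put $\dot D_\beta=Q_n$ for $\omega_1\le\beta<\omega_2$, and let all $\dot\delta_\beta$ be constantly $0$. By Lemma 8 with $\alpha_0=\omega_1$, densely many $q\le p$ force that some $(m^i_\alpha)_{i<n}$ is below $\dot A$ and in $\bigcap_{\xi<\omega_1}\dot D_\xi$. So in $V^*$ the intersection of any $\omega_1$ open dense subsets of $Q_n$ is dense, that is, $\mathfrak h_n\ge\omega_2$. Since $\mathfrak h_n\le\mathfrak h\le\mathfrak c\le\omega_2$, we get $\mathfrak h_n=\mathfrak c=\omega_2$. As $E\ne\emptyset$, this shows $\mathfrak c=\omega_2$. If $k\le n\in E$, then $\omega_2=\mathfrak h_n\le\mathfrak h_k\le\mathfrak c=\omega_2$. $\square$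

## 10. $\mathfrak h_k=\omega_1$ for $k$ above $E$

**No new $\omega_1$-sequences.** *If $\mathfrak h_k\ge\omega_2$ in $V^*$, then forcing with $Q_k$ over $V^*$ adds no new $\omega_1$-sequences of elements of $V^*$.* Given a name $\dot f$ for a function from $\omega_1$ to $V^*$, the sets of conditions deciding $\dot f(\xi)$, $\xi<\omega_1$, are open dense. By assumption their intersection is dense, and a condition in it decides all of $\dot f$. Consequently $\omega_1$ and $\omega_2$ remain regular cardinals after forcing with $Q_k$.

For the next two paragraphs let $1\le k\le\omega$ and suppose that $Q_k$ adds no new $\omega_1$-sequences over $V^*$. Let $W$ be $Q_k$-generic over $V^*$. For $\beta\le\alpha<\omega_2$ let $\mathcal D_\beta$ be the collection of the sets $D_{i,X}$ and $D_{i,j,L}$ (as computed in $V^*$) with $i<j<k$ and parameter $X$ or $L$ in $V[G_\beta]$. By CH in $V[G_\beta]$, $|\mathcal D_\beta|\le\omega_1$; and $\mathcal D_\beta\subseteq\mathcal D_{\beta'}$ for $\beta\le\beta'$.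

**The function $\rho$.** In $V^*[W]$ let $\rho(\beta)<\omega_2$ be the least $\gamma>\beta$ such that $W\cap D\cap V[G_\gamma]\ne\emptyset$ for all $D\in\mathcal D_\beta$. It exists: by genericity $W$ meets each $D\in\mathcal D_\beta$, and by (9) a point in $W\cap D$ lies in some $V[G_\gamma]$ with $\gamma<\omega_2$. Since $|\mathcal D_\beta|\le\omega_1$ and $\omega_2$ is regular in $V^*[W]$, one $\gamma$ works for all $D$. Call $\alpha$ *closed under $\rho$* if $\rho(\beta)<\alpha$ for all $\beta<\alpha$.

**Lemma 9.** Suppose $Q_k$ adds no new $\omega_1$-sequences over $V^*$. If $\alpha\in S_n$ is closed under $\rho$, then $k\le n$.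

*Proof.* The aim is to produce a single $x\in V^*$ that Lemma 6 forbids when $n<k$.

**Step 1.** *Collect witnesses in $V[G_\alpha]$.* As $\mathrm{cf}(\alpha)=\omega_1$, every parameter in $V[G_\alpha]$ lies in some $V[G_\beta]$, $\beta<\alpha$, by (9). So $\mathcal D_\alpha=\bigcup_{\beta<\alpha}\mathcal D_\beta$. Since $\alpha$ is closed under $\rho$, we can pick $y_D\in W\cap D\cap V[G_\alpha]$ for each $D\in\mathcal D_\alpha$. The family $\langle y_D:D\in\mathcal D_\alpha\rangle$ has size $\le\omega_1$, so it belongs to $V^*$.

**Step 2.** *Find one point below all witnesses.* The statement "$y_D\in W$ for all $D\in\mathcal D_\alpha$" is true in $V^*[W]$ and its parameters are in $V^*$. So some $x\in W$ forces it. We claim $x\le y_D$ for all $D\in\mathcal D_\alpha$. Otherwise $x_i\setminus(y_D)_i$ is infinite for some $D$ and $i<k$. Replacing $x_i$ by this set gives a condition below $x$ that is incompatible with $y_D$ and still forces $y_D$ into the generic filter, a contradiction.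

**Step 3.** *Apply the one-stage lemma.* The point $x$ is in $Q_k^{V^*}$. For every $D_{i,X}$ and $D_{i,j,L}$ with parameter in $V[G_\alpha]$ it lies below a member of that set in $V[G_\alpha]$. Apply Lemma 6 with $V[G_\alpha]$ as ground model, with the generic for $R_{n(\alpha)}=R_n$ at stage $\alpha$, and with $V^*\supseteq V[G_{\alpha+1}]$, which has the Laver property by (10). The lemma excludes $n<k$. So $k\le n$. $\square$

*Proof of Theorem 1 (B).* Let $1\le k\le\omega$ with $k>n$ for all $n\in E$. We know $\mathfrak h_k\ge\omega_1$. Suppose $\mathfrak h_k\ge\omega_2$ in $V^*$. Then $Q_k$ adds no new $\omega_1$-sequences, and we have $W$ and $\rho$ as above. In $V^*[W]$ let $\alpha_0=0$, $\alpha_{\xi+1}=\rho(\alpha_\xi)$, take suprema at limits, and let $\alpha=\sup_{\xi<\omega_1}\alpha_\xi$. As $\omega_2$ is regular, $\alpha<\omega_2$.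

The ordinal $\alpha$ is closed under $\rho$: if $\beta<\alpha$, say $\beta\le\alpha_\xi$ and, increasing $\xi$, $\beta<\alpha_{\xi+1}$, then $\mathcal D_\beta\subseteq\mathcal D_{\alpha_\xi}$ shows that $\gamma=\alpha_{\xi+1}$ has the property defining $\rho(\beta)$. So $\rho(\beta)\le\alpha_{\xi+1}<\alpha$.

The $\alpha_\xi$ are strictly increasing and $\omega_1$ is regular in $V^*[W]$, so $\alpha$ has cofinality $\omega_1$ there. A countable cofinal subset of $\alpha$ in $V$ would still be one in $V^*[W]$, so $\alpha$ has cofinality $\omega_1$ in $V$. Hence $\alpha\in S_n$ for some $n\in E$, and Lemma 9 gives $k\le n$. This contradicts $k>n$. So $\mathfrak h_k=\omega_1$. $\square$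

This proves Theorem 1. For $E=\{1,2,3,\dots\}$ and $k=\omega$: every $\alpha\in S^2_1$ has a finite $n(\alpha)<\omega$, which gives $\mathfrak h_\omega=\omega_1$; each finite $n$ is used on the stationary set $S_n$, which gives $\mathfrak h_n=\omega_2$. Hence $\mathfrak h_\omega=\min\{\mathfrak h_n:1\le n<\omega\}$ is not a theorem of ZFC.

## 11. All patterns with values $\omega_1,\omega_2$

*Proof of Theorem 2.* In a non-increasing pattern the set $\{k:\mathfrak h_k=\omega_2\}$ is an initial segment of $1,2,3,\dots,\omega$. So the patterns are the following.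

* Constantly $\omega_1$: add $\omega_2$ Cohen reals to a model of CH. We saw in Section 2 that $\mathfrak c=\omega_2$ and $\mathfrak h_1=\omega_1$ there, so $\mathfrak h_k=\omega_1$ for all $k\le\omega$.
* $\mathfrak h_k=\omega_2$ exactly for $k\le N$, where $1\le N<\omega$: Theorem 1 with $E=\{N\}$ and $S_N=S^2_1$. By (A) $\mathfrak h_k=\omega_2$ for $k\le N$, and by (B) $\mathfrak h_k=\omega_1$ for $N<k\le\omega$.
* $\mathfrak h_k=\omega_2$ for all finite $k$ and $\mathfrak h_\omega=\omega_1$: Theorem 1 with $E=\{1,2,3,\dots\}$.
* Constantly $\omega_2$: a model of $\mathrm{MA}+\mathfrak c=\omega_2$, by Section 2. $\square$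

## 12. Which $Q_k$ destroy the stationarity of $S_n$

*Proof of Theorem 3.* Work with $V^*$, and let $n\in E$ and $1\le k\le n'\in E$. Each $S_n$ is stationary in $V^*$, because by the $\aleph_2$-c.c. every club subset of $\omega_2$ in $V^*$ contains one in $V$. By (A), $\mathfrak h_k=\omega_2$. So by Section 10 $Q_k$ adds no new $\omega_1$-sequences, and $\omega_2$ remains regular.

**Case $n<k$.** *We find a club disjoint from $S_n$.* Let $W$ be $Q_k$-generic over $V^*$. The function $\rho:\omega_2\to\omega_2$ is defined in $V^*[W]$, since its definition used only that $Q_k$ adds no new $\omega_1$-sequences. As $\omega_2$ is regular in $V^*[W]$, the ordinals below $\omega_2$ closed under $\rho$ contain a club there (the limit ones form one). By Lemma 9 none of them is in $S_n$. So $S_n$ is not stationary in $V^*[W]$.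

**Case $k\le n$.** *We show that every club meets $S_n$, by using the generic point at a stage in $S_n$ as a condition.* In $V^*$ let $\dot C^*$ be a $Q_k$-name for a club subset of $\omega_2$, and let $A\in Q_k$. It suffices to find $z'\le A$ and $\alpha\in S_n$ with $z'\Vdash\alpha\in\dot C^*$.

For $\beta<\omega_2$ let $D_\beta$ be the set of $x\in Q_n$ such that $x\restriction k$ forces $\delta\in\dot C^*$ for some $\delta>\beta$, and let $\delta_\beta(x)$ be the least such $\delta$. The set $D_\beta$ is open. It is dense in $Q_n$: extend the first $k$ coordinates of a given point so that they decide an element of the unbounded set $\dot C^*$ above $\beta$. Let $\bar A\in Q_n$ extend $A$ by coordinates equal to $\omega$.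

Fix $P$-names for all these objects and $p\in G_{\omega_2}$ forcing the above. By Lemma 8 the conditions $q$ described there, for $\bar A$ in place of $A$, are dense below $p$. So one of them is in $G_{\omega_2}$. This gives $\alpha\in S_n\cap C$ such that $z=(m^i_\alpha)_{i<n}\le\bar A$, and such that for every $\beta<\alpha$ there is $B\in D_\beta\cap V[G_\alpha]$ with $z\le B$. By the definition of $\delta_\beta$ and Lemma 7, $\beta<\delta_\beta(B)<\alpha$. Now $z\restriction k\le B\restriction k$ forces $\delta_\beta(B)\in\dot C^*\cap(\beta,\alpha)$. As $\beta<\alpha$ was arbitrary, $z\restriction k$ forces that $\dot C^*\cap\alpha$ is unbounded in $\alpha$, hence $\alpha\in\dot C^*$. Since $z\restriction k\le A$ and $\alpha\in S_n$, we may take $z'=z\restriction k$. So $S_n$ remains stationary. $\square$
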